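\title{$P_5$-free graphs have unbounded sim-width}

\begin{abstract}
The sim-width of a graph is the size of the largest induced matching that crosses a cut of an optimal branch decomposition. We show that $P_5$-free graphs have unbounded sim-width: for arbitrarily large $n$ there is an $n$-vertex $P_5$-free graph of sim-width at least $n^{1/4}/828$. The graph is obtained by grouping the edges of an expander into large matchings that overlap in a locally tree-like way, and then adding every edge that leaves these matchings induced. We also determine all graphs $F$ for which the class of $F$-free graphs has bounded sim-width: they are the induced subgraphs of $P_4$, of $P_3+P_1$, and of disjoint unions of edges.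
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. An \emph{induced matching} of a graph $G$ is a set $M$ of pairwise vertex-disjoint edges such that the only edges of $G$ between endpoints of $M$ are the edges of $M$ themselves; we write $V(M)$ for the set of endpoints. For $A\subseteq V(G)$ let $\overline A=V(G)\setminus A$. An edge \emph{crosses} the cut $(A,\overline A)$ if it has one endpoint in $A$ and the other in $\overline A$. An \emph{induced $(A,\overline A)$-matching} is an induced matching of $G$ all of whose edges cross $(A,\overline A)$, and $\mathrm{sw}(A)=\mathrm{sw}(\overline A)$ is the maximum size of such a matching.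

A \emph{branch decomposition} of $G$ is a pair $(T,\delta)$, where $T$ is a tree in which every internal node has degree $3$ (a \emph{cubic tree}) and $\delta$ is a bijection from $V(G)$ to the leaves of $T$. Deleting an edge $e$ of $T$ splits the leaves into two parts and so gives a cut $(A_e,\overline{A_e})$ of $G$. The \emph{width} of $(T,\delta)$ is $\max_{e\in E(T)}\mathrm{sw}(A_e)$. The \emph{sim-width} of $G$ is the minimum width of a branch decomposition of $G$, and it is $0$ if $|V(G)|\le1$. A class of graphs has \emph{bounded sim-width} if some constant bounds the sim-width of all its members.

The number $\mathrm{sw}(A)$ counts how many edges across the cut can be chosen so that no two of them see each other. It is small when few edges cross the cut, and it is also small when the graph is dense: one endpoint from each edge of an induced matching forms an independent set, so $\mathrm{sw}(A)$ is at most the independence number $\alpha(G)$, and complete graphs have sim-width at most $1$. A large induced matching does not by itself force large sim-width either. The disjoint union of $t$ edges has a cut with $\mathrm{sw}(A)=t$, but listing the vertices edge by edge gives a decomposition of width $1$ (Lemma~\ref{lem:order}). Large sim-width requires so many large induced matchings that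 no recursive splitting of the vertex set avoids cutting one of them in many edges.

Let $P_t$ be the path on $t$ vertices, let $F+F'$ be the disjoint union of $F$ and $F'$, and let $tF$ be the disjoint union of $t$ copies of $F$. A graph is \emph{$F$-free} if it has no induced subgraph isomorphic to $F$. Every $P_4$-free graph has sim-width at most $1$ (Proposition~\ref{prop:bounded}). It is known that $P_6$-free graphs have unbounded sim-width: for each $n$ there is a $P_6$-free graph on $O(n^2)$ vertices with sim-width $\Omega(n)$. This leaves one path, and we answer the following question of Bergougnoux, Korhonen and Razgon~\cite{BKR}.

\begin{quote}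
Does the class of $P_5$-free graphs have bounded sim-width?
\end{quote}

Two observations suggest that it might. First, sparse graphs give no counterexample. Shortest paths are induced, so a connected $P_5$-free graph has diameter at most $3$; if the maximum degree is bounded, then all components have bounded size, and listing the vertices component by component gives bounded sim-width by Lemma~\ref{lem:order}. Second, induced matchings in a $P_5$-free graph are rigid. If $ab$ and $cd$ are edges of an induced matching $M$, and a vertex $x\notin V(M)$ is adjacent to $b$ and $c$ but not to $a$ and $d$, then $a\,b\,x\,c\,d$ is an induced $P_5$. So each vertex outside $V(M)$ distinguishes the two endpoints of at most one edge of $M$. The edges of $M$ behave almost like pairs of twins, and one expects that a good decomposition can keep such pairs together. The weak point of this expectation is that a vertex can lie in several large induced matchings, with a different partner in each.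

\begin{theorem}\label{thm:main}
There are arbitrarily large $n$ for which there is an $n$-vertex graph that is $P_5$-free and has sim-width at least $n^{1/4}/828$. These graphs are simultaneously $(P_4+P_1)$-free, $(P_3+P_2)$-free and $(P_3+2P_1)$-free. In particular, $P_5$-free graphs have unbounded sim-width, and $P_t$-free graphs have bounded sim-width if and only if $t\le4$.
\end{theorem}

The three additional forbidden subgraphs are what is needed to settle the question for every single forbidden induced subgraph.

\begin{theorem}\label{thm:dichotomy}
For a graph $F$, the class of $F$-free graphs has bounded sim-width if and only if $F$ is an induced subgraph of $P_4$, of $P_3+P_1$, or of $tP_2$ for some $t\ge1$.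
\end{theorem}

The construction behind Theorem~\ref{thm:main} starts from a $6$-regular expander $X$, in which every cut with two large sides is crossed by a constant fraction of the edges (Section~\ref{sec:lower}). We partition the edges of $X$ into matchings and add to $X$ every edge that does not join two edges of the same matching. If the vertex sets of the matchings overlap without short cyclic patterns, then each matching is induced in the new graph $G$, and every induced $P_5$ of $G$ would have to lie on the vertices of a single matching, which is impossible (Section~\ref{sec:blocks}). Such a partition exists with almost all edges in matchings of size about $n^{1/4}$ (Section~\ref{sec:grouping}). A cut crossed by a constant fraction of all edges of $X$ is then crossed by a constant fraction of one of these matchings (Section~\ref{sec:main}). Section~\ref{sec:upper} contains the upper bounds, and Section~\ref{sec:dichotomy} completes the proof of Theorem~\ref{thm:dichotomy}.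

We write $\overline G$ for the complement of $G$, $G[S]$ for the subgraph induced by $S$, and $N[v]$ for the set consisting of $v$ and its neighbors. The \emph{girth} of a graph is the length of a shortest cycle, and it is infinite for forests. Two disjoint vertex sets are \emph{complete} to each other if every vertex of one is adjacent to every vertex of the other.

\section{Upper bounds from linear orders}\label{sec:upper}

All upper bounds in this paper come from decompositions that follow a linear order of the vertices. A \emph{prefix} of an order $v_1,\dots,v_N$ is a set $\{v_1,\dots,v_i\}$ with $0\le i\le N$.

\begin{lemma}\label{lem:order}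
Let $k\ge1$. If $V(G)$ has a linear order in which every prefix $A$ satisfies $\mathrm{sw}(A)\le k$, then $G$ has sim-width at most $k$.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_N$ be the order. For $N\le1$ there is nothing to prove, and for $N=2$ the tree with a single edge gives width at most $1$. For $N\ge3$ take a path $t_2t_3\cdots t_{N-1}$, attach a leaf $v_i$ to $t_i$ for $2\le i\le N-1$, and attach further leaves $v_1$ to $t_2$ and $v_N$ to $t_{N-1}$. This tree is cubic. The edge $t_it_{i+1}$ gives the cut with side $\{v_1,\dots,v_i\}$, and an edge at a leaf gives a cut with a one-vertex side, for which $\mathrm{sw}\le1$.
\end{proof}

When two parts of a graph are complete to each other, many edges cross between them, but the next lemma shows that these edges do not contribute to large induced matchings.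

\begin{lemma}\label{lem:join}
Let $V(G)$ be partitioned into sets that are pairwise complete to each other, and let $M$ be an induced matching of $G$ with $|M|\ge2$. Then $V(M)$ is contained in one of the sets.
\end{lemma}

\begin{proof}
Non-adjacent vertices lie in the same set. Endpoints of different edges of $M$ are non-adjacent, and the two endpoints of one edge of $M$ are both non-adjacent to an endpoint of another edge of $M$.
\end{proof}

We need the structure of $P_4$-free graphs and of $(P_3+P_1)$-free graphs. The first is a textbook fact with a short proof.

\begin{lemma}\label{lem:cograph}
If $G$ is $P_4$-free and has at least two vertices, then $G$ or $\overline G$ is disconnected.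
\end{lemma}

\begin{proof}
Suppose that $G$ is a counterexample with the fewest vertices; it has at least three. Since $\overline{P_4}\cong P_4$, the graph $\overline G$ is also a counterexample. Let $v$ be a vertex. By minimality $G-v$ or its complement is disconnected, and after exchanging $G$ and $\overline G$ we may assume that $G-v$ is disconnected. As $G$ is connected, $v$ has a neighbor in every component of $G-v$. As $\overline G$ is connected, $v$ has a non-neighbor in some component $C$. Thus $C$ contains a neighbor and a non-neighbor of $v$, and being connected it has an edge $xy$ with $v$ adjacent to $y$ and not to $x$. If $z$ is a neighbor of $v$ in another component, then $x\,y\,v\,z$ is an induced $P_4$, a contradiction.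
\end{proof}

The complement of $P_3+P_1$ is the \emph{paw}, a triangle with one pendant edge. Olariu~\cite{Olariu} proved that every component of a paw-free graph is triangle-free or complete multipartite, that is, the complement of a disjoint union of cliques.

\begin{proposition}\label{prop:bounded}
\begin{enumerate}
\item[(a)] For $t\ge1$, every $tP_2$-free graph has sim-width at most $t-1$.
\item[(b)] Every $P_4$-free graph has sim-width at most $1$.
\item[(c)] Every $(P_3+P_1)$-free graph has sim-width at most $2$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) An induced matching with $t$ edges induces $tP_2$ on its endpoints, so every cut has $\mathrm{sw}\le t-1$ and every branch decomposition has width at most $t-1$.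

(b) We show by induction on the number of vertices that a $P_4$-free graph $G$ has an order in which every prefix has $\mathrm{sw}\le1$; Lemma~\ref{lem:order} then applies. One-vertex graphs have no edges. Otherwise, by Lemma~\ref{lem:cograph}, $V(G)$ is partitioned into nonempty sets $V_1,V_2$ with either no edges or all edges between them. Take the order of $G[V_1]$ given by induction, followed by that of $G[V_2]$. Let $A$ be a prefix and suppose that $M$ is an induced $(A,\overline A)$-matching with $|M|\ge2$. We claim that $V(M)\subseteq V_i$ for some $i$. If $V_1$ is complete to $V_2$, this is Lemma~\ref{lem:join}. If there are no edges between $V_1$ and $V_2$, note that $A\subseteq V_1$ or $\overline A\subseteq V_2$; every crossing edge has an endpoint in $A$ and one in $\overline A$, so all crossing edges lie in $V_1$ in the first case and in $V_2$ in the second. Now $M$ is an induced matching of $G[V_i]$ that crosses the cut given by $A\cap V_i$, which is a prefix of the order of $V_i$. This contradicts the induction hypothesis.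

(c) Let $V_1,\dots,V_s$ be the vertex sets of the components of $\overline G$. They are pairwise complete to each other in $G$. Since $\overline G$ is paw-free, Olariu's theorem shows that each $G[V_i]$ has independence number at most $2$ or is a disjoint union of cliques. List $V_1,\dots,V_s$ one after another, and when $G[V_i]$ is a disjoint union of cliques, list its vertices clique by clique. Let $A$ be a prefix and $M$ an induced $(A,\overline A)$-matching with $|M|\ge2$. By Lemma~\ref{lem:join}, $V(M)\subseteq V_i$ for some $i$. If $G[V_i]$ were a disjoint union of cliques, each edge of $M$ would lie in a clique that meets both $A$ and $\overline A$; there is at most one such clique, and a clique does not contain two edges of an induced matching. So $\alpha(G[V_i])\le2$, and hence $|M|\le2$. Lemma~\ref{lem:order} finishes the proof.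
\end{proof}

\section{Balanced cuts and expanders}\label{sec:lower}

A lower bound on sim-width must hold for every branch decomposition. The following lemma removes the tree from the problem. Call a cut $(A,\overline A)$ of an $N$-vertex graph \emph{balanced} if $|A|\ge N/3$ and $|\overline A|\ge N/3$.

\begin{lemma}\label{lem:balanced}
Let $G$ be a graph with $N\ge3$ vertices. Every branch decomposition of $G$ has an edge whose cut is balanced. Consequently, if $\mathrm{sw}(A)\ge k$ for every balanced cut $(A,\overline A)$, then $G$ has sim-width at least $k$.
\end{lemma}

\begin{proof}
Suppose that no edge of the tree $T$ gives a balanced cut. Then each edge has a side with fewer than $N/3$ leaves; orient it toward the other side, which has more than $2N/3$ leaves. Since $T$ has more nodes than edges, some node $t$ has no outgoing edge. If $t$ were a leaf, its edge would point to a side with one leaf, and $1>2N/3$ is false. So $t$ is internal, and each of its three edges has fewer than $N/3$ leaves on the side away from $t$. These three sides contain all leaves, so $T$ has fewer than $N$ leaves, a contradiction.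
\end{proof}

We therefore want graphs in which every balanced cut is crossed by many edges. In this paper an \emph{expander} is a $6$-regular graph $X$, on $n$ vertices say, in which every balanced cut is crossed by at least $n/3$ edges. Such a graph has $3n$ edges, so at least one ninth of them cross. Expanders of large girth are provided by the Ramanujan graphs of Lubotzky, Phillips and Sarnak, which we use with $p=5$ in their notation.

\begin{theorem}[Lubotzky, Phillips and Sarnak~\cite{LPS}]\label{thm:LPS}
For every prime $q\equiv1\pmod 4$ with $q>5$ there is a connected $6$-regular graph $X^{5,q}$ on $q(q^2-1)$ or $q(q^2-1)/2$ vertices whose second largest adjacency eigenvalue is at most $2\sqrt5$ and whose girth is at least $2\log_5q$.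
\end{theorem}

\begin{proposition}\label{prop:expander}
For every $g$ there are expanders of girth greater than $g$ with arbitrarily many vertices.
\end{proposition}

\begin{proof}
There are infinitely many primes $q\equiv1\pmod4$. For large $q$ the graph $X=X^{5,q}$ has girth greater than $\max\{g,2\}$, so it is simple, and its number $n$ of vertices tends to infinity with $q$. It remains to count crossing edges. Let $B$ be the adjacency matrix of $X$ and $\lambda\le2\sqrt5$ its second largest eigenvalue. The all-ones vector is an eigenvector for the largest eigenvalue $6$, so $f^{T}Bf\le\lambda\|f\|^2$ for every vector $f$ whose entries sum to $0$. Given a cut $(A,\overline A)$ crossed by $m$ edges, let $f$ take the value $|\overline A|$ on $A$ and $-|A|$ on $\overline A$. Its entries sum to $0$, and $\|f\|^2=|A||\overline A|^2+|\overline A||A|^2=|A||\overline A|\,n$. The values of $f$ at the two ends of an edge differ by $n$ if the edge crosses and by $0$ otherwise, so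
\[
mn^2=\sum_{uv\in E(X)}(f(u)-f(v))^2=6\|f\|^2-f^{T}Bf\ \ge\ (6-2\sqrt5)\,|A||\overline A|\,n .
\]
If the cut is balanced, then $|A||\overline A|\ge\frac n3\cdot\frac{2n}3$. Moreover $6-2\sqrt5\ge\frac32$, because $(9/2)^2\ge20$. Hence $m\ge\frac32\cdot\frac29\,n=n/3$.
\end{proof}

The simplest use of these tools shows that expanders themselves have linear sim-width. Bounded degree turns many crossing edges into a large induced matching.

\begin{proposition}\label{prop:sparse}
An expander $X$ on $n$ vertices has sim-width at least $n/216$.
\end{proposition}

\begin{proof}
Let $(A,\overline A)$ be a balanced cut. For an edge $uv$ the set $N[u]\cup N[v]$ has at most $12$ vertices, since it is the union of the neighborhoods of $u$ and $v$; so at most $72$ edges have an endpoint in it. Repeatedly pick a crossing edge $uv$ and discard all crossing edges with an endpoint in $N[u]\cup N[v]$, including $uv$. An edge picked later neither meets $uv$ nor is joined to it by an edge, so the picked edges form an induced $(A,\overline A)$-matching. It has at least $(n/3)/72=n/216$ edges. Apply Lemma~\ref{lem:balanced}.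
\end{proof}

In this proof the matching is chosen after the cut, which is possible because almost any two edges of $X$ are far apart. A $P_5$-free example has to be dense, and we can afford to keep only a small family of induced matchings, fixed in advance. The next section describes which families can be kept.

\section{From a family of matchings to a $P_5$-free graph}\label{sec:blocks}

Let $X$ be any graph and let $\mathcal P$ be a partition of $E(X)$ into matchings, which we call \emph{classes}. For a class $c$, the set $V(c)$ of endpoints of its edges is the \emph{block} of $c$. We want a graph in which each class is an induced matching and which otherwise has as many edges as possible. So define $G(\mathcal P)$ on the vertex set $V(X)$ by declaring distinct vertices $u,v$ \emph{non-adjacent} if and only if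
\[
\text{there is a class } c \text{ with } u,v\in V(c) \text{ and } uv\notin c .
\]
Let $H(\mathcal P)$ be the complement of $G(\mathcal P)$. It is the union, over all classes $c$, of the complete multipartite graphs on $V(c)$ whose parts are the edges of $c$. The overlaps between blocks are recorded by the \emph{incidence graph} $I(\mathcal P)$, the bipartite graph with sides $V(X)$ (\emph{vertex nodes}) and $\mathcal P$ (\emph{class nodes}) in which $v$ is adjacent to $c$ if and only if $v\in V(c)$.

The two extreme choices of $\mathcal P$ are useless. If all classes are single edges, then $G(\mathcal P)$ is complete. If two classes are perfect matchings of $X$, then $G(\mathcal P)$ has no edges, because every pair $uv$ is missing from one of these two classes while both blocks equal $V(X)$. We need large classes whose blocks overlap little. To see how little, pass to the complement: $G(\mathcal P)$ is $P_5$-free if and only if $H(\mathcal P)$ has no induced \emph{house} $\overline{P_5}$, which is a $4$-cycle together with a fifth vertex adjacent to both endpoints of one of its edges.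

\begin{example}[two blocks]\label{ex:two}
Let $\mathcal P$ consist of $c_1=\{va,bb'\}$ and $c_2=\{vx,yy'\}$. Then $H(\mathcal P)$ consists of the $4$-cycles $v\,b\,a\,b'$ and $v\,y\,x\,y'$, which share only $v$. The graph $G(\mathcal P)$ has the four edges of $X$ and all nine edges between $\{a,b,b'\}$ and $\{x,y,y'\}$. Both classes are induced matchings of $G(\mathcal P)$, and $v$ has the partner $a$ in the first and $x$ in the second. The same picture holds for two classes of any size whose blocks share exactly one vertex $v$. No edge of $H(\mathcal P)$ joins $V(c_1)\setminus\{v\}$ to $V(c_2)\setminus\{v\}$, and the house stays connected after deleting any vertex, so an induced house would lie inside one block. There $G(\mathcal P)$ has maximum degree $1$ and contains no $P_5$. Hence $G(\mathcal P)$ is $P_5$-free.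
\end{example}

In an expander the blocks cannot be separated by single vertices as in this example; they form cyclic patterns, which are the cycles of $I(\mathcal P)$. Short cycles of $I(\mathcal P)$ do harm. A $4$-cycle $u\,c\,v\,c'$ with $uv\in c$ makes $u$ and $v$ non-adjacent, since $uv\notin c'$, and so destroys an edge of the matching $c$. Cycles of length $6$ and $8$ can create a house.

\begin{example}[three and four blocks in a cycle]\label{ex:cycles}
Different letters denote different vertices; see Figure~\ref{fig:houses}.

Let $c_1=\{v_1v_1',v_2v_2'\}$, $c_2=\{v_2a,v_3b\}$ and $c_3=\{v_3x,v_1y\}$. Then $v_1c_1v_2c_2v_3c_3$ is a $6$-cycle of $I(\mathcal P)$. Among $v_1,v_1',v_2,v_2',v_3$ the non-adjacent pairs of $G(\mathcal P)$ are $v_1v_2$, $v_1v_2'$, $v_1'v_2$, $v_1'v_2'$ from $c_1$, the pair $v_2v_3$ from $c_2$, and $v_3v_1$ from $c_3$. The remaining four pairs form the induced path $v_1\,v_1'\,v_3\,v_2'\,v_2$.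

Let $c_1=\{v_1a_1,v_2b_1,ww'\}$, $c_2=\{v_2a_2,v_3b_2\}$, $c_3=\{v_3a_3,v_4b_3\}$ and $c_4=\{v_4a_4,v_1b_4\}$. Then $v_1c_1v_2c_2v_3c_3v_4c_4$ is an $8$-cycle of $I(\mathcal P)$. Among $v_1,\dots,v_4,w$ the non-adjacent pairs are $v_1v_2$, $wv_1$, $wv_2$, $v_2v_3$, $v_3v_4$, $v_4v_1$. The remaining four pairs form the induced path $v_1\,v_3\,w\,v_4\,v_2$.

In both cases $X$ is a forest, so a condition on the girth of $X$ alone would not suffice.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw (0,1.4) -- node[below] {\small $c_1$} (1.4,1.4) -- node[right] {\small $c_1$} (1.4,0) -- node[below] {\small $c_1$} (0,0) -- node[left] {\small $c_1$} (0,1.4);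
\draw (0,1.4) -- node[above left] {\small $c_3$} (0.7,2.3) -- node[above right] {\small $c_2$} (1.4,1.4);
\fill (0,1.4) circle (1.6pt) node[left] {$v_1$};
\fill (1.4,1.4) circle (1.6pt) node[right] {$v_2$};
\fill (1.4,0) circle (1.6pt) node[right] {$v_1'$};
\fill (0,0) circle (1.6pt) node[left] {$v_2'$};
\fill (0.7,2.3) circle (1.6pt) node[above] {$v_3$};
\draw (4,1.4) -- node[below] {\small $c_1$} (5.4,1.4) -- node[right] {\small $c_2$} (5.4,0) -- node[below] {\small $c_3$} (4,0) -- node[left] {\small $c_4$} (4,1.4);
\draw (4,1.4) -- node[above left] {\small $c_1$} (4.7,2.3) -- node[above right] {\small $c_1$} (5.4,1.4);
\fill (4,1.4) circle (1.6pt) node[left] {$v_1$};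
\fill (5.4,1.4) circle (1.6pt) node[right] {$v_2$};
\fill (5.4,0) circle (1.6pt) node[right] {$v_3$};
\fill (4,0) circle (1.6pt) node[left] {$v_4$};
\fill (4.7,2.3) circle (1.6pt) node[above] {$w$};
\end{tikzpicture}
\caption{Two induced houses in the complement $H(\mathcal P)$, each the complement of an induced $P_5$ in $G(\mathcal P)$. Each edge is labeled by the class whose block contains its endpoints. Left: the triangle uses three blocks, which form a $6$-cycle of the incidence graph. Right: the $4$-cycle uses four blocks, which form an $8$-cycle of the incidence graph.}\label{fig:houses}
\end{figure}

These are the only obstructions. Once cycles of length $4$, $6$ and $8$ are excluded from the incidence graph, the blocks look locally like those of Example~\ref{ex:two}.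

\begin{lemma}\label{lem:blocks}
Suppose that $I=I(\mathcal P)$ has girth at least $10$, and let $G=G(\mathcal P)$ and $H=H(\mathcal P)$.
\begin{enumerate}
\item[(a)] Two distinct vertices lie in at most one common block. In particular, for each edge $uv$ of $H$ there is a unique class $c$ with $u,v\in V(c)$, called the \emph{class of} $uv$.
\item[(b)] For each class $c$ the edge set of $G[V(c)]$ is $c$. Thus $c$ is an induced matching of $G$.
\item[(c)] All edges of a cycle of length $3$ or $4$ in $H$, induced or not, have the same class $c$, and so all vertices of the cycle lie in $V(c)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u,v\in V(c)\cap V(c')$ with $u\ne v$ and $c\neq c'$, then $u\,c\,v\,c'$ is a $4$-cycle of $I$. The endpoints of an edge of $H$ lie in some common block by the definition of $G$.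

(b) Let $u,v\in V(c)$ be distinct. If $uv\notin c$, then $u$ and $v$ are non-adjacent by definition. If $uv\in c$, then by (a) the class $c$ is the only one whose block contains both vertices, so no class makes them non-adjacent.

(c) Let $v_1\cdots v_\ell$ be the cycle, $\ell\in\{3,4\}$, and let $c_i$ be the class of $v_iv_{i+1}$, with indices modulo $\ell$. Then $v_1c_1v_2c_2\cdots v_\ell c_\ell v_1$ is a closed walk of length $2\ell\le8$ in $I$. It need not be a cycle, as classes may repeat, so we consider the subgraph $J$ of $I$ formed by its edges. This subgraph is connected and has at most $8$ edges, so it contains no cycle of $I$ and is a tree. Suppose that the classes $c_i$ are not all equal. Then $c_{i-1}\ne c_i$ for some $i$. These two nodes are distinct neighbors of $v_i$ in the tree $J$, so they lie in different components of $J-v_i$. But the vertices $v_1,\dots,v_\ell$ are distinct, so the part $c_iv_{i+1}c_{i+1}\cdots v_{i-1}c_{i-1}$ of the closed walk avoids $v_i$ and joins $c_i$ to $c_{i-1}$ in $J-v_i$, a contradiction.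
\end{proof}

\begin{remark}\label{rem:outside}
The rigidity of induced matchings described in the introduction holds here in a strong form: a vertex $x\notin V(c)$ has at most one non-neighbor in $V(c)$. Indeed, let $u\neq u'$ be two such non-neighbors and let $c_1,c_2$ be the classes of $xu$ and $xu'$; both differ from $c$. If $c_1=c_2$, then $u\,c\,u'\,c_1$ is a $4$-cycle of $I$, and otherwise $x\,c_1\,u\,c\,u'\,c_2$ is a $6$-cycle.
\end{remark}

Part (c) confines a single short cycle of $H$ to one block, and two cycles with a common edge are confined to the same block. This suggests the following notion. A graph is \emph{linked} if it has a sequence of cycles of length $3$ or $4$, not necessarily induced, that together contain all its vertices and such that every cycle after the first shares an edge with an earlier one.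

\begin{proposition}\label{prop:free}
Suppose that $I(\mathcal P)$ has girth at least $10$. If $F$ has a vertex of degree at least $2$ and $\overline F$ is linked, then $G(\mathcal P)$ is $F$-free. This applies to $F\in\{P_5,\ P_4+P_1,\ P_3+P_2,\ P_3+2P_1\}$.
\end{proposition}

\begin{proof}
Write $G=G(\mathcal P)$ and $H=H(\mathcal P)$. Suppose that $G[S]\cong F$, so that $H[S]\cong\overline F$, and let $C_1,\dots,C_r$ be cycles of $H[S]$ as in the definition of a linked graph. By Lemma~\ref{lem:blocks}(c), all edges of $C_1$ have one class $c$. If $C_j$ shares an edge with an earlier cycle whose edges have class $c$, then all edges of $C_j$ have class $c$ as well. By induction all vertices of all $C_j$ lie in $V(c)$, that is, $S\subseteq V(c)$. By Lemma~\ref{lem:blocks}(b), $G[S]$ has maximum degree at most $1$, contrary to the assumption on $F$.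

Each of the four graphs has a vertex of degree $2$. We check that their complements are linked.
\begin{itemize}
\item $P_5=v_1v_2v_3v_4v_5$. The complement has edges $v_1v_3$, $v_1v_4$, $v_1v_5$, $v_2v_4$, $v_2v_5$, $v_3v_5$. Take the triangle $v_1v_3v_5$ and the $4$-cycle $v_1v_4v_2v_5$, which share $v_1v_5$.
\item $P_4+P_1$, with path $v_1v_2v_3v_4$ and isolated vertex $u$. The complement has edges $v_1v_3$, $v_1v_4$, $v_2v_4$ and $uv_1,\dots,uv_4$. Take the triangles $uv_1v_3$, $uv_1v_4$, $uv_2v_4$; consecutive ones share $uv_1$ and $uv_4$.
\item $P_3+P_2$, with path $a\,z\,b$ and edge $xy$. The complement has the edge $ab$ and the six edges between $\{a,b,z\}$ and $\{x,y\}$. Take the triangle $abx$ and the $4$-cycle $a\,x\,z\,y$, which share $ax$.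
\item $P_3+2P_1$, with path $a\,z\,b$ and isolated vertices $x,y$. The complement has the same seven edges and also $xy$. Take the triangles $zxy$, $axy$, $abx$; consecutive ones share $xy$ and $ax$.
\end{itemize}
In each case the listed cycles contain all five vertices.
\end{proof}

The exceptional graphs of Theorem~\ref{thm:dichotomy} are visible in the hypotheses of Proposition~\ref{prop:free}: $tP_2$ has no vertex of degree $2$, while the complements of $P_4$ and $P_3+P_1$, namely $P_4$ and the paw, have a vertex of degree $1$, which lies on no cycle.

\section{Grouping the edges into large matchings}\label{sec:grouping}

It remains to find a partition with large classes whose incidence graph has girth at least $10$. The partition into single edges has the right girth and the wrong sizes, so we start from it and merge classes. Merging two classes identifies two nodes of the incidence graph, and the new cycles come from paths between these nodes; so merging is safe when the nodes are far apart. The process stops only when all remaining single edges are close to the class under construction, and a ball of bounded radius is small. To keep the leftover under control we grow one class at a time, so that at every stage at most one class is neither a single edge nor finished.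

\begin{lemma}\label{lem:grouping}
Let $X$ be a $6$-regular graph of girth at least $5$ and let $K\ge2$ be an integer. There is a partition $\mathcal P$ of $E(X)$ into matchings such that $I(\mathcal P)$ has girth at least $10$ and all but at most $41473K^4$ edges of $X$ lie in classes of size exactly $K$.
\end{lemma}

\begin{proof}
Call the size of a class \emph{intermediate} if it is strictly between $1$ and $K$. Call a partition of $E(X)$ into matchings \emph{good} if every class has size between $1$ and $K$, at most one class has intermediate size, and the incidence graph has girth at least $10$. The partition into single edges is good: its incidence graph is obtained from $X$ by subdividing each edge once, which doubles the girth. Let $\mathcal P$ be a good partition with the fewest classes, and let $I=I(\mathcal P)$.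

We claim that at most $2(12K)^4$ classes are single edges. We may assume that there is at least one. Let $c$ be the class of intermediate size if there is one, and otherwise let $c$ be a single-edge class. In both cases $|c|<K$.

First, every single-edge class is at distance less than $10$ from $c$ in $I$. Suppose that a single-edge class $c'$ has distance at least $10$ from $c$, possibly infinite, and let $\mathcal P'$ be obtained from $\mathcal P$ by replacing $c$ and $c'$ with $c\cup c'$. The nodes $c$ and $c'$ have no common neighbor in $I$, which means $V(c)\cap V(c')=\emptyset$, so $c\cup c'$ is a matching. Its size is $|c|+1\le K$. By the choice of $c$, no class of $\mathcal P$ other than $c$ has intermediate size, so in $\mathcal P'$ only $c\cup c'$ can have intermediate size. The graph $I(\mathcal P')$ is obtained from $I$ by identifying $c$ and $c'$. Consider a cycle of $I(\mathcal P')$. If it avoids the new node, or passes through it along two edges that both come from $c$ or both come from $c'$, then it corresponds to a cycle of $I$ of the same length. Otherwise it passes through the new node along one edge from $c$ and one from $c'$, and it corresponds to a path from $c$ to $c'$ in $I$ of the same length. In every case the length is at least $10$. So $\mathcal P'$ is good and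 has fewer classes than $\mathcal P$, a contradiction.

Second, we count the class nodes near $c$. Since $I$ is bipartite, distances between class nodes are even, so all single-edge classes are within distance $8$ of $c$. A class node has at most $2K$ neighbors, and a vertex node has at most $6$, one for each edge of $X$ at that vertex. A class node at distance $2i+2$ from $c$ is reached from a class node at distance $2i$ through one vertex node, so there are at most $(12K)^i$ class nodes at distance $2i$, by induction on $i$. The number of class nodes within distance $8$ is at most $\sum_{i=0}^4(12K)^i\le2(12K)^4$, as the ratio of this geometric sum is at least $2$. This proves the claim.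

An edge outside the classes of size $K$ is a single-edge class or lies in the class of intermediate size. Since $2\cdot12^4=41472$, there are at most $41472K^4+K\le41473K^4$ such edges.
\end{proof}

\begin{remark}\label{rem:exponent}
The exponent $4$ is half the radius of the ball around $c$, and it becomes the exponent $1/4$ in Theorem~\ref{thm:main}. This is why Proposition~\ref{prop:free} covers the house by a triangle and a $4$-cycle. The house also has the spanning $5$-cycle $v_1v_3v_5v_2v_4$, but confining $5$-cycles of $H(\mathcal P)$ to blocks by the argument of Lemma~\ref{lem:blocks}(c) requires girth at least $12$ in the incidence graph. The ball would then have radius $10$, and the same count would allow only $K$ of order $n^{1/5}$.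
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By Proposition~\ref{prop:expander} there are expanders of girth at least $5$ with arbitrarily many vertices. Let $X$ be one with $n\ge46^4$ vertices, and put $K=\lfloor n^{1/4}/23\rfloor\ge2$. Let $\mathcal P$ be the partition given by Lemma~\ref{lem:grouping}, and let $G=G(\mathcal P)$. By Proposition~\ref{prop:free}, the $n$-vertex graph $G$ is $P_5$-free, $(P_4+P_1)$-free, $(P_3+P_2)$-free and $(P_3+2P_1)$-free.

The value of $K$ is chosen so that the edges left over by Lemma~\ref{lem:grouping} are at most half of the $n/3$ edges that cross a balanced cut. Indeed $K^4\le n/23^4=n/279841$ and $6\cdot41473=248838<279841$, so $41473K^4\le n/6$.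

Let $(A,\overline A)$ be a balanced cut of $G$. It is also a balanced cut of $X$, so at least $n/3$ edges of $X$ cross it, and at least $n/3-n/6=n/6$ of them lie in classes of size $K$. Since $X$ has $3n$ edges, there are at most $3n/K$ classes of size $K$. One of them, say $c$, contains at least
\[
\frac{n/6}{3n/K}=\frac K{18}
\]
crossing edges. By Lemma~\ref{lem:blocks}(b), $c$ is an induced matching of $G$, and so is every subset of $c$. Hence $\mathrm{sw}(A)\ge K/18$ in $G$. By Lemma~\ref{lem:balanced}, and because $\lfloor x\rfloor\ge x/2$ for $x\ge1$, the sim-width of $G$ is at least
\[
\frac K{18}\ \ge\ \frac{n^{1/4}}{2\cdot23\cdot18}=\frac{n^{1/4}}{828},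
\]
which tends to infinity with $n$. So $P_5$-free graphs have unbounded sim-width. For $t\ge5$ every $P_5$-free graph is $P_t$-free, so $P_t$-free graphs have unbounded sim-width. For $t\le4$ every $P_t$-free graph is $P_4$-free and has sim-width at most $1$ by Proposition~\ref{prop:bounded}(b). This proves Theorem~\ref{thm:main}. \qed

\medskip
The three properties of $X$ enter at separate places. Girth at least $5$ makes the partition into single edges good and so starts the merging. Bounded degree keeps the ball around $c$ small and the number of large classes at most $3n/K$. Expansion is used only for the balanced cut, and it cannot be dropped: if $X$ is a perfect matching forming a single class, then $G(\mathcal P)=X$ has sim-width $1$.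

\section{One forbidden induced subgraph}\label{sec:dichotomy}

To prove Theorem~\ref{thm:dichotomy} we need, for each graph $F$ outside the three exceptional families, $F$-free graphs of large sim-width. Expanders of large girth serve when $F$ has a cycle, and the graphs of Theorem~\ref{thm:main} serve when $F$ is a disjoint union of paths. For the remaining forests, those with a vertex of degree at least $3$, we use line graphs. The \emph{line graph} $L(X)$ has vertex set $E(X)$, and two edges of $X$ are adjacent in $L(X)$ if they share an endpoint. It is $K_{1,3}$-free, where $K_{1,3}$ is the star with three leaves: the neighbors of $uv$ are edges at $u$ or edges at $v$, so among any three of them two share an endpoint.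

\begin{proposition}\label{prop:line}
If $X$ is an expander on $n$ vertices, then $L(X)$ has sim-width at least $n/666$.
\end{proposition}

\begin{proof}
The graph $L(X)$ has $3n$ vertices. Let $(A,\overline A)$ be a balanced cut of it, that is, a partition of $E(X)$ with $|A|,|\overline A|\ge n$. An edge of $L(X)$ crosses this cut when an edge in $A$ and an edge in $\overline A$ meet at a vertex of $X$; call such a vertex of $X$ \emph{mixed}. We must show that there are many mixed vertices. Expansion concerns partitions of $V(X)$, so we convert $(A,\overline A)$ into a balanced cut of $X$ whose crossing edges all have a mixed endpoint.

Let $V_A$ be the set of vertices all of whose edges lie in $A$, let $V_B$ be the set of vertices all of whose edges lie in $\overline A$, and let $V_m$ be the set of mixed vertices, $\mu=|V_m|$. These three sets partition $V(X)$. Both endpoints of an edge in $A$ lie in $V_A\cup V_m$, and each vertex has degree $6$, so $6(|V_A|+\mu)\ge2|A|\ge2n$ and $|V_A|+\mu\ge n/3$. The same count for $\overline A$ gives $|V_B|+\mu\ge n/3$, that is, $|V_A|\le2n/3$. We choose $W$ with $V_A\subseteq W\subseteq V_A\cup V_m$ and $n/3\le|W|\le2n/3$. If $|V_A|\ge n/3$, take $W=V_A$. Otherwise add mixed vertices to $V_A$ until $|W|=\lceil n/3\rceil$; this is possible because the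 integer $|V_A|+\mu$ is at least $n/3$, and $\lceil n/3\rceil\le n/3+1\le2n/3$ since $n\ge3$.

The cut $(W,V(X)\setminus W)$ of $X$ is balanced, so at least $n/3$ edges cross it. A crossing edge without a mixed endpoint would join $V_A$ to $V_B$ and would lie in both $A$ and $\overline A$. So every crossing edge has a mixed endpoint, which gives $6\mu\ge n/3$ and $\mu\ge n/18$.

Each vertex of $X$ has at most $1+6+30=37$ vertices within distance $2$. Repeatedly picking a mixed vertex and discarding all mixed vertices within distance $2$ of it yields at least $(n/18)/37=n/666$ mixed vertices at pairwise distance at least $3$. For each picked vertex $v$ choose edges $e_v\in A$ and $f_v\in\overline A$ at $v$; then $e_vf_v$ is an edge of $L(X)$ that crosses $(A,\overline A)$. If $v\ne w$ are picked, then no edge at $v$ shares an endpoint with an edge at $w$, since otherwise $v$ and $w$ would be within distance $2$. Hence the edges $e_vf_v$ form an induced $(A,\overline A)$-matching of $L(X)$, and Lemma~\ref{lem:balanced} completes the proof.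
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
If $F$ is an induced subgraph of $F'$, then every $F$-free graph is $F'$-free. With $F'$ equal to $P_4$, $P_3+P_1$ or $tP_2$, Proposition~\ref{prop:bounded} shows that $F$-free graphs have bounded sim-width.

Now let $F$ be an induced subgraph of none of $P_4$, $P_3+P_1$ and $tP_2$ with $t\ge1$. There are three cases.

\emph{$F$ contains a cycle.} This cycle has length at most $|V(F)|$, so every graph of girth greater than $|V(F)|$ is $F$-free. By Propositions~\ref{prop:expander} and~\ref{prop:sparse}, such graphs have unbounded sim-width.

\emph{$F$ is a forest with a vertex of degree at least $3$.} Three neighbors of this vertex are pairwise non-adjacent because $F$ has no triangle, so $F$ has an induced $K_{1,3}$, and line graphs are $F$-free. By Propositions~\ref{prop:expander} and~\ref{prop:line}, line graphs have unbounded sim-width.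

\emph{$F$ is a forest of maximum degree at most $2$.} Then every component of $F$ is a path; let $P_j$ be a largest component. If $j\le2$, then $F$ is an induced subgraph of $tP_2$, where $t$ is the number of components; so $j\ge3$. We show that $F$ has one of the four graphs of Theorem~\ref{thm:main} as an induced subgraph.
\begin{itemize}
\item If $j\ge5$, then $F$ contains an induced $P_5$.
\item If $j=4$, then $F\ne P_4$, so $F$ has another component, and any vertex of it completes an induced $P_4+P_1$.
\item If $j=3$, then $F\ne P_3$ because $P_3$ is an induced subgraph of $P_4$, so $F$ has another component. If there are at least two further components, one vertex from each of two of them completes an induced $P_3+2P_1$. If there is exactly one, it is not $P_1$ because $F\neq P_3+P_1$, and an edge of it completes an induced $P_3+P_2$.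
\end{itemize}
Hence the graphs of Theorem~\ref{thm:main} are $F$-free, and their sim-width is unbounded.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKR}
Benjamin Bergougnoux, Tuukka Korhonen, Igor Razgon,
\emph{New Width Parameters for Independent Set: One-sided-mim-width and Neighbor-depth},
arXiv:2302.10643 (2023).

\bibitem{LPS}
Lubotzky, Phillips, Sarnak,
\emph{Ramanujan graphs},
Combinatorica 8 (1988) 261--277.

\bibitem{Olariu}
Olariu,
\emph{Paw-free graphs},
Inform. Process. Lett. 28 (1988) 53--54.

\end{thebibliography}
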